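# A pentagonal construction for the Ramsey–Turán function of $(K_3,K_6)$

## 1. Six pentagons

Take six disjoint copies of the 5-cycle, called $B_1,\dots,B_5$ and $R$. Join every two vertices that lie in different copies. This is a graph on $30$ vertices. Color its edges as follows, with indices mod $5$.

* Edges inside each $B_i$ are blue, and edges inside $R$ are red.
* All edges between $B_i$ and $B_{i+1}$ are blue, and all edges between $B_i$ and $B_{i+2}$ are red.
* All edges between $R$ and the $B_i$ are blue.

There is no red triangle. The red edges outside $R$ run between parts whose indices differ by $2$, so a red triangle there would project to a triangle of the 5-cycle $\{i,i+2\}$. The red edges inside $R$ form a pentagon, and no red edge joins $R$ to the rest.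

There is no blue $K_6$. A blue clique meets at most two of the parts $B_i$, since the blue index graph $\{i,i+1\}$ is also a 5-cycle. It has at most two vertices in each, since a pentagon has no triangle. It has at most one vertex in $R$, since edges inside $R$ are red. That makes at most $2+2+1=5$ vertices.

An independent set lies inside one part, so it has at most $2$ vertices. The number of edges is $15\cdot 25+6\cdot 5=405$. With $n=30$ and $\delta=\frac{2}{30}=\frac1{15}$ this reads
$$405=\Big(\frac5{12}+\frac\delta2\Big)n^2,\qquad \text{independence number}=\delta n .$$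

The term $\frac5{12}n^2$ comes from the complete 6-partite graph with equal parts. The term $\frac\delta2n^2$ comes from the insides of the parts: a triangle-free graph has independent neighborhoods, so degrees inside a part are at most $\delta n$, and here they are equal to $\delta n$. Are these two terms everything? Or can one, for a given small $\delta$, squeeze in a further multiple of $\delta^2n^2$ edges, and which multiple?

## 2. The Ramsey–Turán function and a conjectured second-order term

**Definition.** A graph $G$ is *$(H_1,\dots,H_k)$-free* if its edges can be colored with $1,\dots,k$ so that, for each $i$, no copy of $H_i$ has all its edges of color $i$. The *Ramsey–Turán function* $\mathrm{RT}(n,H_1,\dots,H_k,f(n))$ is the maximum number of edges of an $n$-vertex $(H_1,\dots,H_k)$-free graph with independence number at most $f(n)$, and for $\delta>0$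
$$\varrho(H_1,\dots,H_k,\delta):=\lim_{n\to\infty}\frac{\mathrm{RT}(n,H_1,\dots,H_k,\delta n)}{n^2}.$$

We write $\alpha(G)$ for the independence number. Throughout, $k=2$, $H_1=K_3$, $H_2=K_6$; color 1 is red and color 2 is blue. So we forbid red triangles and blue $K_6$'s.

Kim, Kim and Liu ("Two conjectures in Ramsey–Turán theory", arXiv:1803.04721) conjectured that for all sufficiently small $\delta>0$
$$\varrho(K_3,K_6,\delta)=\frac5{12}+\frac\delta2+2\delta^2 .$$
We shall see that this is false: for every $0<\delta<\frac1{4800}$ the left side is strictly larger than the right side.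

**Theorem 1.** For all $0<\delta\le 1/120$,
$$\liminf_{N\to\infty}\frac{\mathrm{RT}(N,K_3,K_6,\delta N)}{N^2}\ \ge\ \frac5{12}+\frac\delta2+\frac{161}{80}\delta^2-60\,\delta^3 .$$

Since $\frac{161}{80}=2+\frac1{80}$, the right side exceeds $\frac5{12}+\frac\delta2+2\delta^2$ as soon as $\frac{\delta^2}{80}>60\delta^3$, that is, for $0<\delta<\frac1{4800}$.

The graphs behind Theorem 1 generalize the six pentagons.

**Definition.** A colored $n$-vertex graph $G$ with $\alpha(G)\le\Delta:=\delta n$ is *pentagonal* if

* it has no red $K_3$ and no blue $K_6$;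
* $V(G)=B_1\sqcup\dots\sqcup B_5\sqcup R$, and all pairs between different parts are edges;
* $B_iB_{i+1}$ is blue and $B_iB_{i+2}$ is red for all $i$ (indices mod $5$);
* each $v\in R$ is joined to each $B_i$ in a single color, depending on $v$ and $i$;
* $|B_i|>\Delta$ for all $i$, and $|R|>2\Delta$.

For instance, enlarge the graph of Section 1 as follows: replace each vertex by an independent set of $s$ vertices. This is pentagonal with $n=30s$, $\Delta=2s$ and all parts of size $5s$. The last condition on the colors allows much more: different vertices of $R$ may see the five parts $B_i$ in different color patterns.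

**Theorem 2.** Every pentagonal $G$ satisfies $e(G)\le\big(\frac5{12}+\frac\delta2+\frac{161}{80}\delta^2\big)n^2$.

The graphs of Theorem 1 will turn out to be pentagonal, so within the pentagonal class the optimum is $\frac5{12}+\frac\delta2+\frac{161}{80}\delta^2+O(\delta^3)$. A matching upper bound for arbitrary $(K_3,K_6)$-free graphs is not proved here, and whether $\frac{161}{80}$ is the right coefficient for all of them is not settled in these notes.

## 3. Types: how a vertex of $R$ may see the parts $B_i$

Before building anything, let us find out what a pentagonal graph is allowed to do inside $R$. Let $G$ be pentagonal. For $v\in R$ let the *type* of $v$ be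
$$S(v)=\{i:\ v\text{ is red to }B_i\}\subseteq\mathbb Z_5 .$$

**Fact 1.** *Each $B_i$ contains an edge, and all edges inside $B_i$ are blue.* The first part holds because $|B_i|>\Delta\ge\alpha(G)$. A red edge inside $B_i$ together with a vertex of $B_{i+2}$ would be a red triangle.

**Fact 2.** *$S(v)$ is $\emptyset$, a singleton, or a pair $\{j,j+1\}$.* If $i,i+2\in S(v)$, then $v$, a vertex of $B_i$ and a vertex of $B_{i+2}$ form a red triangle. So any two elements of $S(v)$ are consecutive mod $5$, and three residues mod $5$ always include two that differ by $2$.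

We name the nonempty types
$$D_k:=\{k\},\qquad P_k:=\{k+2,k+3\}\qquad(k\in\mathbb Z_5),$$
so $P_k$ is the pair opposite to $k$ on the pentagon:
$$P_0=\{2,3\},\quad P_1=\{3,4\},\quad P_2=\{4,0\},\quad P_3=\{0,1\},\quad P_4=\{1,2\}$$
(index $5$ is written $0$).

**Fact 3.** *If $uv$ is a red edge in $R$, then $S(u)\cap S(v)=\emptyset$.* A common index $i$ would give a red triangle with a vertex of $B_i$.

**Fact 4.** *If $uv$ is a blue edge in $R$, then $\{S(u),S(v)\}$ is $\{P_k,P_{k+2}\}$, $\{P_k,P_{k-2}\}$ or $\{P_k,D_k\}$ for some $k$.*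

*Proof.* If $S(u)\cup S(v)$ missed some $\{i,i+1\}$, then $u$, $v$, a blue edge of $B_i$ and a blue edge of $B_{i+1}$ would form a blue $K_6$. So $S(u)\cup S(v)$ meets every $\{i,i+1\}$; it is a vertex cover of the 5-cycle, which needs at least $3$ vertices because each vertex covers only $2$ of the $5$ edges. Hence one of the two types, say $S(u)$, is a pair $P_k=\{k+2,k+3\}$. The edges of the 5-cycle that it does not cover are $\{k-1,k\}$ and $\{k,k+1\}$, and $S(v)$ must cover both. If $k\notin S(v)$, then $S(v)\ni k-1,k+1$, which differ by $2$, against Fact 2. So $k\in S(v)$, and $S(v)$ is $\{k\}=D_k$, $\{k-1,k\}=P_{k+2}$ or $\{k,k+1\}=P_{k-2}$. ∎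

**Definition.** Two types are *blue-compatible* if they are $P_k,P_{k\pm2}$ for some $k$ or $P_k,D_k$ for some $k$.

Two properties of this relation will be used constantly.

**(T1)** Blue-compatible types are disjoint, and their union meets every $\{i,i+1\}$. Indeed $P_k\cup D_k=\{k,k+2,k+3\}$ has complement $\{k-1,k+1\}$, which is not a consecutive pair. And $P_{k+2}=\{k-1,k\}$, $P_{k-2}=\{k,k+1\}$ both contain $k$ and are disjoint from $P_k=\{k+2,k+3\}$.

**(T2)** The graph of blue-compatibility on the eleven types is a 5-cycle on the $P_k$ (with $P_k$ next to $P_{k\pm2}$), a pendant vertex $D_k$ attached to each $P_k$, and $\emptyset$ isolated. It is triangle-free.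

**Fact 5.** *$R_k:=\{v\in R:k\in S(v)\}$ is independent, so $|R_k|\le\Delta$.* By Facts 3 and 4 and (T1), every edge of $R$, red or blue, joins vertices of disjoint types.

**Fact 6.** *$G[B_i]$ is triangle-free, and $e(B_i)\le\frac12\Delta|B_i|$.* Since $|R|>2\Delta\ge|R_i\cup R_{i+1}|$, some $v\in R$ is blue to both $B_i$ and $B_{i+1}$. A triangle in $B_i$ (which is blue), a blue edge in $B_{i+1}$ and $v$ would form a blue $K_6$. So $G[B_i]$ is triangle-free, its neighborhoods are independent, and its degrees are at most $\Delta$.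

Now the simplest case of our question can be answered. Suppose every vertex of $R$ has type $\emptyset$, as in the six pentagons. By Fact 4 there is no blue edge in $R$, so $G[R]$ is red and triangle-free, and $e(R)\le\frac12\Delta|R|$. With Fact 6 and the bound $\frac5{12}n^2$ for a complete 6-partite graph we get $e(G)\le(\frac5{12}+\frac\delta2)n^2$. So to gain anything of order $\delta^2n^2$, the set $R$ must contain vertices of several types, and by Fact 5 those of nonempty type number at most $5\Delta$. The gain has to come from blue edges between these few vertices and from the extra red degrees that blue edges permit.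

## 4. Triangle-free regular graphs with independence number equal to the degree

The building blocks are graphs like the pentagon, in which a neighborhood is a largest independent set.

**Definition.** $\mathcal S$ is the class of finite triangle-free $d$-regular graphs $F$ with $d\ge1$ and $\alpha(F)=d$. Write $m=|V(F)|$ and $c=c(F)=m/d$.

For example $K_2$ has $(m,d,c)=(2,1,2)$ and $C_5$ has $(5,2,\frac52)$. The 7-cycle is not in $\mathcal S$, since it is 2-regular with independence number $3$. Always $c\ge2$, because the two ends of an edge have disjoint neighborhoods.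

For a vertex set $X$ let $N(X)$ be the set of vertices having a neighbor in $X$.

**Lemma 1.** If $F\in\mathcal S$ and $X$ is independent, then $|N(X)|\ge(c-1)|X|$.

*Proof.* Let $v$ be a vertex. The set $N(v)$ is independent of size $d$. The set $X\cup(N(v)\setminus N(X))$ is independent too: both pieces are, and no vertex outside $N(X)$ has a neighbor in $X$. So its size is at most $d=|N(v)|$, that is,
$$|X|+|N(v)\setminus(X\cup N(X))|\le|N(v)|,\qquad\text{hence}\qquad |X|\le|N(v)\cap(X\cup N(X))| .$$
Sum over all $v$. Each vertex of $X\cup N(X)$ lies in exactly $d$ sets $N(v)$, and $X\cap N(X)=\emptyset$, so $m|X|\le d(|X|+|N(X)|)$. Divide by $d$. ∎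

In $C_5$ two non-adjacent vertices have $|N(X)|=3=(\frac52-1)\cdot2$, so equality can occur.

**Lemma 2.** If $F\in\mathcal S$ has ratio $c$, there is $F'\in\mathcal S$ with ratio $c+1/c$.

*Proof.* For each $x\in V(F)$ take a set $U_x$ of $m-d$ vertices and a set $W_x$ of $d$ vertices, and add one set $A$ of $d^2$ vertices. For each ordered pair $(x,y)$ with $xy\in E(F)$ join $U_x$ completely to $U_y$ and to $W_y$. Join every $W_x$ completely to $A$. There are no other edges. (For $F=K_2$ all sets have one vertex, and the result is $C_5$.)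

*Triangle-free.* A triangle avoiding $A$ projects to a triangle of $F$. A vertex of $A$ has neighbors only in $\bigcup_xW_x$, which is independent.

*Regular of degree $md$.* A vertex of $U_x$ has degree $d(m-d)+d\cdot d=md$; one of $W_x$ has degree $d(m-d)+d^2=md$; one of $A$ has degree $md$. As neighborhoods are independent, $\alpha(F')\ge md$.

*Independence number.* Let $Y$ be independent and $X=\{x:Y\cap U_x\neq\emptyset\}$, an independent set of $F$, so $|X|\le d$. If $Y$ meets $A$, then $Y$ misses $\bigcup W_x$ and $|Y|\le d^2+(m-d)d=md$. If $Y$ misses $A$, then $Y\cap W_x=\emptyset$ for $x\in N(X)$, and Lemma 1 in the form $d|N(X)|\ge(m-d)|X|$ gives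
$$|Y|\le(m-d)|X|+d\,(m-|N(X)|)\le(m-d)|X|+dm-(m-d)|X|=md .$$

*Ratio.* $|V(F')|=m(m-d)+md+d^2=m^2+d^2$, and $(m^2+d^2)/(md)=c+1/c$. ∎

**Lemma 3.** For every real $x\ge2$ there is $F\in\mathcal S$ with $x<c(F)<x+2/x$.

*Proof.* Start with $K_2$, $c_0=2$, and iterate Lemma 2: $c_{k+1}=c_k+1/c_k$, so the ratios begin $2,\frac52,\frac{29}{10},\dots$. The sequence increases, and it is unbounded, since a finite limit $L$ would satisfy $L=L+1/L$. Choose $k$ with $c_k\le x<c_{k+1}$. Since $1/c_k\le\frac12$, we have $c_k=c_{k+1}-1/c_k>x-\frac12$. Hence $0<c_{k+1}-x\le1/c_k<1/(x-\frac12)\le2/x$. ∎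

## 5. A graph with weighted types

We now build pentagonal graphs in which all types occur, with adjustable weights. This section checks the colors, which works for all weights; the weights are chosen afterwards.

Fix $F,F_1\in\mathcal S$ with parameters $(m,d,c)$ and $(m_1,d_1,c_1)$. Put
$$t=d_1,\qquad \Delta=20mdt=20mdd_1 .$$
Let $a,b,\kappa$ be nonnegative integers with $2a+b=20$ and $\kappa<40$.

**The parts $B_i$.** $G[B_i]$ is $F_1$ with each vertex replaced by an independent set of size $20md$ and each edge by a complete bipartite graph; all edges are blue. It is triangle-free. Its degrees are $20md\cdot d_1=\Delta$. A largest independent set consists of full classes over an independent set of $F_1$, so $\alpha(G[B_i])=20md\cdot d_1=\Delta$. Finally $|B_i|=20md\,m_1=c_1\Delta$.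

**The part $R$.** For each $x\in V(F)$ and each type $S$ take a set $(x,S)$ of $k_S$ vertices, where
$$k_\emptyset=20mt-\kappa dt=dt(20c-\kappa)>0,\qquad k_{P_k}=a\,dt,\qquad k_{D_k}=b\,dt .$$

* If $S,S'$ are blue-compatible, join $(x,S)$ and $(y,S')$ completely in blue for all $x,y\in V(F)$, including $x=y$.
* If $S\cap S'=\emptyset$ and $S,S'$ are not blue-compatible (this includes $S=\emptyset$ or $S'=\emptyset$), join $(x,S)$ and $(y,S')$ completely in red whenever $xy\in E(F)$.
* There are no other edges in $R$.

**Cross edges.** All pairs between different parts are edges. $B_iB_{i+1}$ is blue and $B_iB_{i+2}$ is red. A vertex of $R$ of type $S$ is red to $B_i$ for $i\in S$ and blue to $B_i$ for $i\notin S$.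

**No red triangle.** We go through the number of vertices in $R$. *None:* there is no red edge inside any $B_i$, and the index graph $\{i,i+2\}$ is a triangle-free 5-cycle. *One, of type $S$:* its two red neighbors $b\in B_i$, $b'\in B_j$ have $i,j\in S$, so $i=j$ or $j=i\pm1$, and $bb'$ is not red. *Two:* the ends of a red edge in $R$ have disjoint types, hence no common red neighbor in $\bigcup B_i$. *Three:* red edges in $R$ project to edges of the triangle-free graph $F$.

**No blue $K_6$.** A blue clique meets at most two parts $B_i$, necessarily consecutive ones, in at most $2$ vertices each. Its vertices in $R$ have pairwise blue-compatible types, so by (T2) there are at most two of them. A blue $K_6$ would therefore contain two vertices of $R$ with blue-compatible types $S,S'$, both blue to $B_i$ and $B_{i+1}$ for some $i$. Then $S\cup S'$ misses $\{i,i+1\}$, against (T1).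

**Independent sets.** They lie in one part. Since $\alpha(B_i)=\Delta$, we have $\alpha(G)=\Delta$ as soon as $\alpha(G[R])\le\Delta$. The following notation describes an independent set $Z\subseteq R$. For a type $S$ let $Z_S\subseteq V(F)$ be the set of $x$ with $Z\cap(x,S)\neq\emptyset$. Put
$$Z_0=Z_\emptyset,\qquad \zeta=|Z_0|,\qquad U=V(F)\setminus N(Z_0),\qquad q=m-(c-1)\zeta .$$
Vertices $(x,\emptyset)$ and $(y,S)$ are joined whenever $xy\in E(F)$, for every $S$. With $S=\emptyset$ this says that $Z_0$ is independent in $F$. With $S\ne\emptyset$ it says that $Z_S\subseteq U$. By Lemma 1,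
$$|Z_S|\le|U|\le q\qquad(S\neq\emptyset). \tag{1}$$
Moreover, if $S,S'$ are blue-compatible, then $Z_S=\emptyset$ or $Z_{S'}=\emptyset$. We call a type $S$ *present* if $Z_S\ne\emptyset$. The $P$-types present are pairwise not blue-compatible. Since $P_k$ is compatible with $P_{k\pm2}$, at most two of them are present, and if two, their indices are consecutive.

## 6. Pairs alone give the coefficient 2

The first thing to try is to use as many blue edges as possible. By (T2) the blue edges that do not waste anything on singletons join $P$'s to $P$'s. By Fact 5 the types $P_{k-2},P_{k+2}$ containing $k$ have total size at most $\Delta$, so equal $P$-classes have size at most $\frac12\Delta$. This is the choice $(a,b,\kappa)=(10,0,20)$.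

*Independence number.* By (1) and since at most two $P$-types are present,
$$|Z|\le dt\big[(20c-20)\zeta+10\cdot2q\big]=dt\big[20(c-1)\zeta+20m-20(c-1)\zeta\big]=20mdt=\Delta .$$

*Edges in $R$.* Here $|R|=m(20mt-20dt+50dt)=mt(20m+30d)$. Red edges have an end of type $\emptyset$, since disjoint pairs $P_j,P_k$ are always blue-compatible. Their number is
$$\tfrac{md}2k_\emptyset^2+md\,k_\emptyset\cdot50dt=\tfrac{md}2t^2(20m-20d)(20m+80d)=200m^3dt^2+600m^2d^2t^2-800md^3t^2 .$$
There are $5\cdot100\,m^2d^2t^2$ blue edges. Since $\frac12\Delta|R|=200m^3dt^2+300m^2d^2t^2$ and $\Delta^2=400m^2d^2t^2$,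
$$e(R)=\tfrac12\Delta|R|+800m^2d^2t^2-800md^3t^2=\tfrac12\Delta|R|+\Big(2-\frac2c\Big)\Delta^2 .$$

With $c$ large this is an excess of about $2\Delta^2=2\delta^2n^2$ over the count of Section 3, which is exactly the conjectured second-order term. The attempt also stops here: the vertices whose type contains a given $k$ already form an independent set of size $2\cdot10\,mdt=\Delta$. No pair class can grow along with the others, and not a single vertex of type $D_k$ can be added.

## 7. Trading pairs for singletons

So take something away first. Shrink each $P$-class to $(\frac12-\theta)\Delta$ and fill the freed room with $D$-classes of size $2\theta\Delta$; in the notation of Section 5, $a=10-20\theta$ and $b=40\theta$, which keeps $2a+b=20$. Let us see what this costs and brings, ignoring terms of size $O(\Delta^2/c)$.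

*Blue edges.* Their number is $5m^2(a^2+ab)d^2t^2=5(\frac12-\theta)(\frac12+\theta)\Delta^2=5(\frac14-\theta^2)\Delta^2$. The $P_kD_k$ edges compensate for the lost $P_kP_{k+2}$ edges to first order.

*Red edges.* There are now $M=5m(a+b)dt=5(\frac12+\theta)\Delta$ vertices of nonempty type, more than before. Every vertex of $R$ has $dk_\emptyset=\Delta-\kappa d^2t$ red neighbors of type $\emptyset$. So, with $|R_\emptyset|=|R|-M$ vertices of type $\emptyset$, the number of red edges with an end of type $\emptyset$ is
$$\big(\tfrac12|R_\emptyset|+M\big)(\Delta-\kappa d^2t)=\tfrac12\Delta|R|+\tfrac12\Delta M-\kappa d^2t\big(\tfrac12|R_\emptyset|+M\big).$$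
Here $d^2t=\Delta/(20c)$ and $|R_\emptyset|=\Delta(c-\frac{\kappa}{20})$, so the last term is $-\frac{\kappa}{40}\Delta^2+O(\Delta^2/c)$. Red edges without an end of type $\emptyset$ number $O(md^3t^2)=O(\Delta^2/c)$.

*The price $\kappa$.* This is the point that needs an idea. For $Z_0=\emptyset$ the parameter $\kappa$ plays no role in $|Z|$, so we need the weights of the nonempty types in $Z$ to add up to at most $20m$. But two pair types $P_{k+2},P_{k-2}$ may be present together with $D_{k-1},D_k,D_{k+1}$. If we bound each $|Z_S|$ separately by $q$ as in (1), we get $(2a+3b)q=(20+2b)q$, which is too much for every $b>0$. The remedy is that these sets cannot all be large at the same time. Disjoint types that are not blue-compatible, such as $P_{k-2}=\{k,k+1\}$ and $D_{k-1}$, are joined in red along $F$, so $F$ has no edge between the two sets $Z_S$. The next section shows that two sets $X,Y\subseteq U$ without edges between them satisfy $|X|+|Y|\le q+\zeta$ instead of $2q$. Applied to $(P_{k-2},D_{k-1})$ and to $(P_{k+2},D_{k+1})$, this turns $(2a+3b)q$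 into $(2a+b)q+2b\zeta$, and the term $2b\zeta$ can be paid by taking $\kappa=20+2b=20+80\theta$.

*Balance.* With this $\kappa$ the excess over $\frac12\Delta|R|$, in units of $\Delta^2$, is to leading order
$$\tfrac52\big(\tfrac12+\theta\big)-\tfrac{20+80\theta}{40}+5\big(\tfrac14-\theta^2\big)=2+\tfrac\theta2-5\theta^2 .$$
The linear term is positive, so the trade pays. The best value is $\theta=\frac1{20}$, where the excess is $2+\frac1{80}$. It corresponds to
$$a=9,\qquad b=2,\qquad \kappa=24 ,$$
and from now on these are the weights: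
$$k_\emptyset=20mt-24dt=dt(20c-24),\qquad k_{P_k}=9dt,\qquad k_{D_k}=2dt .$$

## 8. Crossing sets and the independence number

We prove $\alpha(G[R])\le\Delta$ for these weights, in the notation $Z,Z_S,Z_0,\zeta,U,q$ of Section 5. Call $X,Y\subseteq U$ *crossing* if $F$ has no edge $xy$ with $x\in X$, $y\in Y$; the sets may overlap. If $S,S'$ are nonempty, disjoint and not blue-compatible, then $Z_S,Z_{S'}$ are crossing.

**Lemma 4.** If $X,Y\subseteq U$ are crossing, then $|X|+|Y|\le q+\zeta$, and hence $9|X|+2|Y|\le9q+2\zeta$.

*Proof.* The aim is to show that $N(Z_0\cup Y)$, which $X$ must avoid, is large. Lemma 1 applies only to independent sets, so we split $Y$. Let $Y'=Y\setminus Z_0$, let $Y_1$ be the set of vertices of $Y'$ with no neighbor in $Y'$, and let $Y_2=Y'\setminus Y_1$.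

The set $Z_0\cup Y_1$ is independent: $Z_0$ and $Y_1$ are, and $Y_1\subseteq U$ has no neighbor in $Z_0$. Each vertex of $Y_2$ has a neighbor in $Y'$, so $Y_2\subseteq N(Z_0\cup Y)$. Further, $Y_2\cap N(Z_0)=\emptyset$ since $Y_2\subseteq U$, and $Y_2\cap N(Y_1)=\emptyset$ since vertices of $Y_1$ have no neighbor in $Y'$. So $N(Z_0\cup Y)$ contains the disjoint sets $N(Z_0\cup Y_1)$ and $Y_2$. By Lemma 1 and $c-1\ge1$,
$$|N(Z_0\cup Y)|\ge(c-1)(\zeta+|Y_1|)+|Y_2|\ge(c-1)\zeta+|Y_1|+|Y_2|=(c-1)\zeta+|Y'| .$$
The set $X$ is disjoint from $N(Z_0)$ because $X\subseteq U$, and from $N(Y)$ because $X,Y$ are crossing. Hence $|X|\le m-(c-1)\zeta-|Y'|=q-|Y'|$. With $|Y|\le|Y'|+\zeta$ the first claim follows. For the second, $9|X|+2|Y|=7|X|+2(|X|+|Y|)\le7q+2(q+\zeta)$ by (1). ∎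

The summand $\zeta$ cannot be dropped. If $Z_0$ is a neighborhood in $F$, then $\zeta=d$ and $q=m-(m-d)=d$, and $X=Y=Z_0$ are crossing subsets of $U$ with $|X|+|Y|=2d=q+\zeta$.

**Lemma 5.** $\alpha(G[R])\le\Delta$, and so $\alpha(G)=\Delta$.

*Proof.* Let $\Sigma=9\sum_k|Z_{P_k}|+2\sum_k|Z_{D_k}|$. We show $\Sigma\le20q+4\zeta$ by cases according to the $P$-types present; recall that there are at most two of them and that two have consecutive indices. Also $q\ge|U|\ge0$.

*Two present.* Write them as $P_{k+2}=\{k-1,k\}$ and $P_{k-2}=\{k,k+1\}$; their indices $k+2$ and $k-2=k+3$ are consecutive, and every consecutive pair has this form. Since $D_{k\pm2}$ is blue-compatible with $P_{k\pm2}$, we have $Z_{D_{k+2}}=Z_{D_{k-2}}=\emptyset$. The pair $P_{k-2},D_{k-1}$ is disjoint and not blue-compatible, and so is $P_{k+2},D_{k+1}$. Lemma 4 for both pairs gives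
$$\Sigma\le2(9q+2\zeta)+2|Z_{D_k}|\le20q+4\zeta .$$

*Exactly one present, $P_j=\{j+2,j+3\}$.* Then $Z_{D_j}=\emptyset$. The pairs $P_j,D_{j+1}$ and $D_{j+3},D_{j+4}$ are disjoint and not blue-compatible. Lemma 4 for both pairs and (1) for $D_{j+2}$ give
$$\Sigma\le(9q+2\zeta)+2(q+\zeta)+2q=13q+4\zeta\le20q+4\zeta .$$

*None present.* By (1), $\Sigma\le2\cdot5q=10q$.

Therefore
$$|Z|\le dt\big[(20c-24)\zeta+\Sigma\big]\le dt\big[(20c-24)\zeta+20m-20(c-1)\zeta+4\zeta\big]=20mdt=\Delta ,$$
since the coefficient of $\zeta$ is $20c-24-20c+20+4=0$. ∎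

## 9. Counting the edges

**Edges in $R$.** First,
$$|R|=m(k_\emptyset+5\cdot9dt+5\cdot2dt)=mt(20m+31d)=\Delta\big(c+\tfrac{31}{20}\big).$$
For the edges we use that $F$ has $\frac{md}2$ edges, so that a pair of different types joined along $F$ contributes $md\,k_Sk_{S'}$.

* Red edges with at least one end of type $\emptyset$:
$$\tfrac{md}2k_\emptyset^2+md\,k_\emptyset\cdot55dt=\tfrac{md}2t^2(20m-24d)(20m+86d)=200m^3dt^2+620m^2d^2t^2-1032md^3t^2 .$$
* Other red edges: two nonempty types are disjoint and not blue-compatible exactly for the $10$ pairs $D_iD_j$ with $i\ne j$ and the $10$ pairs $P_jD_{j\pm1}$. They contribute $md(10\cdot4+10\cdot18)d^2t^2=220md^3t^2$.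
* Blue edges: the $5$ pairs $P_kP_{k+2}$ and the $5$ pairs $P_kD_k$ contribute $m^2(5\cdot81+5\cdot18)d^2t^2=495m^2d^2t^2$.

Since $\frac12\Delta|R|=10m^2dt^2(20m+31d)=200m^3dt^2+310m^2d^2t^2$ and $\Delta^2=400m^2d^2t^2$,
$$e(R)=\tfrac12\Delta|R|+805m^2d^2t^2-812md^3t^2=\tfrac12\Delta|R|+\Big(\frac{161}{80}-\frac{203}{100c}\Big)\Delta^2 . \tag{2}$$

**All edges.** Let
$$n_0=|V(G)|=\Delta\big(5c_1+c+\tfrac{31}{20}\big),\qquad \delta'=\frac{\Delta}{n_0},\qquad \varepsilon=\big|c+\tfrac{31}{20}-c_1\big| .$$
Write $|B_i|=(\frac16+\eta)n_0$ and $|R|=(\frac16-5\eta)n_0$. Then $6|\eta|n_0=\big||R|-|B_i|\big|=\varepsilon\Delta$, so $6|\eta|=\varepsilon\delta'$. Since $5(\frac16+\eta)^2+(\frac16-5\eta)^2=\frac16+30\eta^2$, the number of cross edges is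
$$\tfrac12n_0^2\big(1-\tfrac16-30\eta^2\big)=\big(\tfrac5{12}-15\eta^2\big)n_0^2=\big(\tfrac5{12}-\tfrac5{12}\varepsilon^2\delta'^2\big)n_0^2 .$$
Each $G[B_i]$ is $\Delta$-regular, so $e(B_i)=\frac12\Delta|B_i|$. Adding (2), the terms $\frac12\Delta|B_i|$ and $\frac12\Delta|R|$ sum to $\frac12\Delta n_0$, and
$$\frac{e(G)}{n_0^2}=\frac5{12}+\frac{\delta'}2+\Big(\frac{161}{80}-\frac{203}{100c}-\frac5{12}\varepsilon^2\Big)\delta'^2,\qquad \alpha(G)=\delta'n_0 . \tag{3}$$

## 10. Choice of the ratios and passage to all large $N$

**Step 1: choose $F$ and $F_1$ for a given $\delta$.** We want $\delta'$ slightly below $\delta$, parts of nearly equal size, and $c$ large. Let $0<\delta\le\frac1{120}$, $x=\frac1{6\delta}\ge20$ and $y=x-\frac{31}{20}$. Since $\frac{31}{20}\le0.0775x$, we have $y\ge0.92x$; in particular $y\ge2$. By Lemma 3 choose $F_1,F\in\mathcal S$ with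
$$c_1\in\big(x,x+\tfrac2x\big),\qquad c\in\big(y,y+\tfrac2y\big).$$

**Step 2: estimate the losses in (3).** Here $\frac1{\delta'}=5c_1+c+\frac{31}{20}$, and $5x+y+\frac{31}{20}=6x=\frac1\delta$.

* We have $\frac1\delta=6x<\frac1{\delta'}<6x+\frac{10}x+\frac2y\le6x+\frac{12.2}x$. So $\delta'<\delta$, and $\delta-\delta'=\delta\delta'\big(\frac1{\delta'}-\frac1\delta\big)<\delta^2\cdot\frac{12.2}{x}=73.2\,\delta^3$.
* Both $c_1$ and $c+\frac{31}{20}$ lie in $(x,x+\frac2y)$, so $\varepsilon<\frac2y\le\frac{2.18}x=13.08\,\delta$. Hence $\frac5{12}\varepsilon^2\delta'^2\le71.3\,\delta^4\le0.6\,\delta^3$.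
* $\frac{203}{100c}\delta'^2\le\frac{2.03}{0.92x}\delta^2\le\frac{2.21}x\delta^2\le13.3\,\delta^3$.
* $\frac{\delta-\delta'}2\le36.6\,\delta^3$, and $\frac{161}{80}(\delta^2-\delta'^2)\le\frac{161}{80}\cdot2\delta\cdot73.2\,\delta^3\le2.5\,\delta^3$.

The sum of the losses is at most $(0.6+13.3+36.6+2.5)\delta^3=53\,\delta^3$. So (3) gives
$$e(G)\ge\Big(\frac5{12}+\frac\delta2+\frac{161}{80}\delta^2-60\,\delta^3\Big)n_0^2,\qquad \alpha(G)=\delta'n_0\ \text{ with }\ \delta'<\delta .$$

**Step 3: reach every large $N$.** Fix this $G$. For large $N$ put $s=\lceil N/n_0\rceil$. Replace each vertex of $G$ by an independent set of size $s$, with edges and colors inherited, and delete $sn_0-N<n_0$ vertices. Monochromatic cliques project to monochromatic cliques of the same size, so the result $G_N$ has no red $K_3$ and no blue $K_6$. Its independence number is at most $s\delta'n_0\le\delta'(N+n_0)$, which is at most $\delta N$ for large $N$ because $\delta'<\delta$. Each deleted vertex removes fewer than $sn_0$ edges, so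
$$e(G_N)\ge s^2e(G)-n_0\cdot sn_0\ge\frac{e(G)}{n_0^2}N^2-n_0(N+n_0)=\frac{e(G)}{n_0^2}N^2-O(N).$$
Dividing by $N^2$ and letting $N\to\infty$ proves Theorem 1. For $0<\delta<\frac1{4800}$ the conjectured equality therefore fails. ∎

**Step 4: these graphs are pentagonal.** The color pattern is the required one and survives the blow-up and the deletion. For the sizes, $c_1>x$ and $c+\frac{31}{20}>x$, so every part of $G$ has more than a fraction $x\delta'>\frac{x}{6x+12.2/x}\ge\frac1{6+12.2/400}>0.165$ of its vertices. In $G_N$ each part then has more than $0.165N-n_0$ vertices, which exceeds $2\delta N$ for large $N$ since $2\delta\le\frac1{60}$.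

## 11. Red edges inside $R$ in a pentagonal graph

We turn to Theorem 2. Let $G$ be any pentagonal graph, $\Delta=\delta n$. Facts 1–6 hold. Write $P_k,D_k,R_0$ also for the sets of vertices of $R$ of type $P_k,D_k,\emptyset$, and put $p_k=|P_k|$, $d_k=|D_k|$. Since $R_k=P_{k-2}\cup P_{k+2}\cup D_k$, Fact 5 says
$$p_{k-2}+p_{k+2}+d_k\le\Delta , \tag{4}$$
and Fact 4 gives
$$e_{\rm blue}(R)\le\sum_k(p_kp_{k+2}+p_kd_k). \tag{5}$$

It remains to bound the red edges. The red neighborhood $N(v)$ of $v$ within $R$ contains no red edge. If it contained no blue edge either, it would be independent and have at most $\Delta$ elements, and $2e_{\rm red}(R)\le\Delta|R|$ would follow. But $N(v)$ can contain blue edges. The natural remedy is to remove a set $J$ that meets all blue edges: with $I=R\setminus J$ free of blue edges, $|N(v)\cap I|\le\Delta$ for all $v\in R$. By (T2) such a union of types must contain $P_k$ or $D_k$ for each $k$; three consecutive $P$'s and the two remaining $D$'s suffice. Now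
$$2e_{\rm red}(R)=2e(I)+2e(I,J)+2e(J)\le\Delta|I|+2\Delta|J|+2e(J),$$
and the trouble is the term $2e(J)$. The next lemma shows that it can be absorbed.

**Lemma 6.** For each $k$, with $J_k=P_k\cup P_{k+1}\cup P_{k-1}\cup D_{k+2}\cup D_{k-2}$, we have $2e_{\rm red}(R)\le\Delta|R|+\Delta|J_k|$.

*Proof.* By rotation take $k=0$. So
$$J=P_0\cup P_1\cup P_4\cup D_2\cup D_3,\qquad I=R\setminus J=R_0\cup P_2\cup P_3\cup D_0\cup D_1\cup D_4 .$$
The set $I$ contains no blue edge: $P_2,P_3$ are not blue-compatible, $D_2,D_3$ lie outside $I$, and the partners $P_0,P_1,P_4$ of $D_0,D_1,D_4$ lie outside $I$. In this proof $N(v)$ is the red neighborhood in $R$, and all edge counts $e(\cdot)$, $e(\cdot,\cdot)$ are of red edges. *A subset of $N(v)$ without blue edges is independent, so it has size at most $\Delta$.* We apply this four times.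

(a) $|N(v)\cap I|\le\Delta$ for all $v\in R$.

(b) If $v\in P_j$, then $|N(v)|\le\Delta$. By Fact 3 all types occurring in $N(v)$ are disjoint from $\{j+2,j+3\}$. So no two of them have a union meeting $\{j+2,j+3\}$, and by (T1) and Fact 4 there is no blue edge in $N(v)$.

(c) Let $v\in D_2$. By Fact 3 the set $N(v)$ avoids the types containing $2$, which are $P_0$, $P_4$ and $D_2$. So $N(v)\setminus(P_1\cup P_3)\subseteq R_0\cup P_2\cup D_0\cup D_1\cup D_3\cup D_4$. There is no blue edge in this set, since the only pair type left is $P_2$ and its partners are $P_4,P_0,D_2$. Hence $|N(v)\setminus(P_1\cup P_3)|\le\Delta$. This set consists of $N(v)\cap I$ without $P_3$, together with $N(v)\cap D_3$, so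
$$|N(v)\cap I|-|N(v)\cap P_3|+|N(v)\cap D_3|\le\Delta .$$
Averaging with (a):
$$|N(v)\cap I|-\tfrac12|N(v)\cap P_3|+\tfrac12|N(v)\cap D_3|\le\Delta .$$

(d) The reflection $i\mapsto-i$ maps $D_k$ to $D_{-k}$ and $P_k=\{k+2,k+3\}$ to $\{-k-2,-k-3\}=\{-k+3,-k+2\}=P_{-k}$. It preserves $I$ and $J$. So (c) gives, for $v\in D_3$,
$$|N(v)\cap I|-\tfrac12|N(v)\cap P_2|+\tfrac12|N(v)\cap D_2|\le\Delta .$$

*Edges meeting $J$.* In $J$ the types are $P_0=\{2,3\}$, $P_1=\{3,4\}$, $P_4=\{1,2\}$, $D_2=\{2\}$, $D_3=\{3\}$. By Fact 3 red edges inside $J$ run only between disjoint types, that is, between $P_1P_4$, $P_1D_2$, $P_4D_3$ and $D_2D_3$. Charge edges $P_1P_4$ and $P_1D_2$ to their end in $P_1$, edges $P_4D_3$ to their end in $P_4$, and edges $D_2D_3$ half to each end. Charge edges between $I$ and $J$ to their end in $J$. The charges received are as follows.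

* A vertex of $P_0$ receives $|N(v)\cap I|\le\Delta$ by (a).
* A vertex of $P_1$ receives at most $|N(v)|\le\Delta$ by (b), and so does a vertex of $P_4$.
* A vertex of $D_2$ receives $|N(v)\cap I|+\frac12|N(v)\cap D_3|\le\Delta+\frac12|N(v)\cap P_3|$ by (c).
* A vertex of $D_3$ receives $|N(v)\cap I|+\frac12|N(v)\cap D_2|\le\Delta+\frac12|N(v)\cap P_2|$ by (d).

Summing,
$$e(I,J)+e(J)\le\Delta|J|+\tfrac12e(D_2,P_3)+\tfrac12e(D_3,P_2).$$

*Edges inside $I$.* The last two terms are repaid here. For $v\in P_3$, (b) gives $|N(v)\cap I|\le\Delta-|N(v)\cap D_2|$, because $D_2\subseteq J$ is disjoint from $I$. Likewise $|N(v)\cap I|\le\Delta-|N(v)\cap D_3|$ for $v\in P_2$. For all other $v\in I$ use (a). Summing over $v\in I$,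
$$2e(I)\le\Delta|I|-e(P_3,D_2)-e(P_2,D_3).$$

Adding this to twice the previous inequality, the mixed terms cancel:
$$2e_{\rm red}(R)=2e(I)+2e(I,J)+2e(J)\le\Delta|I|+2\Delta|J|=\Delta|R|+\Delta|J| .\qquad∎$$

## 12. A quadratic inequality on the 5-cycle, and the proof of Theorem 2

**Step 1: reduce to five numbers.** By Lemma 6 and (5), for every $k$,
$$2e(R)\le\Delta|R|+\Delta|J_k|+2\sum_j(p_jp_{j+2}+p_jd_j). \tag{6}$$
Write $p_j=\Delta(\frac12-u_j)$. Then (4) becomes $0\le d_j\le\Delta(u_{j-2}+u_{j+2})$. In particular $u_{j-2}+u_{j+2}\ge0$ for all $j$. Apart from $\Delta|R|$, which we leave untouched, the right side of (6) is nondecreasing in each $d_j$, so we may replace $d_j$ by $\Delta(u_{j-2}+u_{j+2})$. Put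
$$U=\sum_ju_j,\qquad P=\sum_ju_ju_{j+2}.$$
After the replacement $d_{k+2}$ becomes $\Delta(u_k+u_{k-1})$ and $d_{k-2}$ becomes $\Delta(u_k+u_{k+1})$, so $|J_k|/\Delta$ becomes
$$\tfrac32-u_k-u_{k+1}-u_{k-1}+(u_k+u_{k-1})+(u_k+u_{k+1})=\tfrac32+u_k .$$
Further
$$\Delta^{-2}\sum_jp_jp_{j+2}=\sum_j(\tfrac12-u_j)(\tfrac12-u_{j+2})=\tfrac54-U+P,$$
and $\Delta^{-2}\sum_jp_jd_j$ becomes
$$\sum_j(\tfrac12-u_j)(u_{j-2}+u_{j+2})=U-2P .$$
The sum of the last two is $\frac54-P$. Hence (6) yields $2e(R)\le\Delta|R|+\Delta^2(\frac32+u_k+\frac52-2P)$ for every $k$. Choosing the best $k$,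
$$2e(R)\le\Delta|R|+\Delta^2\big(4+\min_ku_k-2P\big). \tag{7}$$
If all $u_k$ equal $\theta$, the bracket is $4+\theta-10\theta^2$, twice the balance found in Section 7.

**Step 2: bound the bracket.**

**Lemma 7.** If $u_{j-2}+u_{j+2}\ge0$ for all $j$, then $\min_ku_k-2P\le\frac1{40}$.

*Proof.* Let $\mu=\min_ku_k$. If $\mu\ge0$, then $P\ge5\mu^2$, so $\mu-2P\le\mu-10\mu^2\le\frac1{40}$, the maximum being at $\mu=\frac1{20}$.

Let $\mu=-\tau<0$. We show $P\ge0$. Go around the 5-cycle in steps of $2$, starting at an index where the minimum is attained: call the values $w_1,\dots,w_5$ with $w_1=-\tau$, so that $P=\sum_iw_iw_{i+1}$. The indices $j-2$ and $j+2$ differ by $1$ mod $5$, which in steps of $2$ is a distance of two, so the hypothesis says $w_i+w_{i+2}\ge0$ for all $i$. In particular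
$$w_3\ge\tau,\qquad w_4\ge\tau,\qquad w_2+w_5\ge0,\qquad w_2,w_5\ge-\tau ,$$
the last because $-\tau$ is the minimum. Collecting the terms with $w_1=-\tau$,
$$P=w_2(w_3-\tau)+w_5(w_4-\tau)+w_3w_4 .$$
Reflection exchanges $(w_2,w_3)$ with $(w_5,w_4)$, so we may assume $w_2\le w_5$. If $w_2\ge0$, every term is nonnegative and $P\ge0$. If $w_2=-s<0$, then $0<s\le\tau$ and $w_5\ge s$, so
$$P\ge-s(w_3-\tau)+s(w_4-\tau)+w_3w_4=w_3(w_4-s)+sw_4\ge0 ,$$
since $w_4\ge\tau\ge s$. In both cases $\mu-2P\le-\tau<0$. ∎

**Step 3: add up.** By (7) and Lemma 7,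
$$e(R)\le\tfrac12\Delta|R|+\tfrac12\big(4+\tfrac1{40}\big)\Delta^2=\tfrac12\Delta|R|+\tfrac{161}{80}\Delta^2 .$$
The cross edges form a complete 6-partite graph on $n$ vertices, so there are at most $\frac5{12}n^2$ of them. By Fact 6, $e(B_i)\le\frac12\Delta|B_i|$. Therefore
$$e(G)\le\tfrac5{12}n^2+\tfrac12\Delta\Big(|R|+\sum_i|B_i|\Big)+\tfrac{161}{80}\Delta^2=\Big(\tfrac5{12}+\tfrac\delta2+\tfrac{161}{80}\delta^2\Big)n^2 ,$$
which is Theorem 2. ∎
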